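# Logarithmic forms on semi-abelian varieties and abelian duality for proper Albanese maps

Varieties are over $\mathbb C$, and cohomology is taken in the classical topology. "Subvariety" means irreducible closed subvariety, and "snc" means simple normal crossings. A local system is a locally constant sheaf of abelian groups. A sheaf $\mathcal G$ of abelian groups on a variety is *constructible* if the variety has a finite partition into Zariski locally closed subsets on each of which $\mathcal G$ is locally constant; the stalks are arbitrary. For instance, if $j:\mathbb C^*\to\mathbb C$ is the inclusion and $\mathcal G$ is a local system on $\mathbb C^*$, then $j_!\mathcal G$ (extension by zero) is constructible. The curvature of a smooth metric on a line bundle is $-i\partial\bar\partial\log\|s\|^2$ for a local holomorphic frame $s$.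

## 1. Closed logarithmic forms and the number $q(f)$

Let $T$ be a semi-abelian variety: an extension $1\to(\mathbb C^*)^r\to T\to A\to 0$ of an abelian variety by a torus. By Weil–Barsotti–Serre, $T=P_1^\times\times_A\cdots\times_AP_r^\times$ with $P_i\in\mathrm{Pic}^0(A)$, where $P_i^\times$ is $P_i$ minus its zero section. Since $c_1(P_i)=0$, the line bundle $P_i$ has a flat unitary metric. Use local flat holomorphic frames of norm $1$, and let $w_i$ be the resulting fibre coordinate. It is well defined up to a constant of absolute value $1$. Therefore
$$\tau_i=|w_i|^2\qquad\text{and}\qquad \omega_i=\frac{dw_i}{w_i}$$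
are globally defined on $T$: positive functions and closed holomorphic $1$-forms. They satisfy $d\log\tau_i=\omega_i+\bar\omega_i$.

**Definition.** Let $f:X\to T$ be a proper morphism and $S\subset X$ a subvariety. Then $\mathrm{rk}(S)$ is the generic rank on $S$ of $f^*\omega_1,\dots,f^*\omega_r$ restricted to the tangent spaces of $S_{reg}$. Put
$$q(f)=\max_{S\subset X}\bigl(2\dim S-\mathrm{rk}(S)\bigr).$$

Points contribute $0$, so $q(f)\ge0$.

**Remark (rank zero).** We have $\mathrm{rk}(S)=0$ if and only if $S$ is compact. If the rank is $0$, each $\tau_i\circ f$ is locally constant on the connected dense set $S_{reg}$, hence constant on $S$. So $f(S)$ lies in a set $\{\tau_i=a_i \text{ for all } i\}$, which is a bundle over $A$ with fibre $(S^1)^r$ and is compact. As $f$ is proper, $S$ is compact. Conversely, if $S$ is compact, resolve it. The function $\log\tau_i\circ f$ is pluriharmonic on a compact connected manifold, so it is constant. Its $\partial$ is the pullback of $\omega_i$, which therefore vanishes.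

**Example 1.** Let $f=\mathrm{id}_T$ and $g=\dim A$. The $\omega_i$ are independent at every point, so $S=T$ contributes $2(r+g)-r=r+2g$. The common kernel of the $\omega_i$ has dimension $g$ everywhere, so a subvariety of dimension $d$ has rank at least $d-g$ and contributes at most $d+g\le r+2g$. Hence $q(\mathrm{id}_T)=r+2g$. Topologically $T$ is homotopy equivalent to $(S^1)^{r+2g}$, so $q$ is its top cohomological degree.

**Example 2.** Let $n\ge2$, let $X$ be the blow-up of $(\mathbb C^*)^n$ at a point, and let $f:X\to(\mathbb C^*)^n$ be the blow-down. Subvarieties of the exceptional $\mathbb P^{n-1}$ are compact and contribute $2\dim S\le 2n-2$. Any other $S$ maps birationally onto a subvariety of $(\mathbb C^*)^n$, where the $\omega_i$ span all cotangent spaces, so $\mathrm{rk}(S)=\dim S$ and the contribution is $\dim S\le n$. So $q(f)=\max(n,2n-2)$.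

The number $q(f)$ turns out to be exactly the top degree in which $X$ has cohomology, with constant rational coefficients or with any constructible coefficients. What this equality is for is a conjecture on Albanese maps.

## 2. Abelian duality spaces, semi-small maps, and the two theorems

**Definition (abelian duality space, following Denham–Suciu–Yuzvinsky).** Let $X$ be connected and homotopy equivalent to a finite CW complex, $\pi=\pi_1(X)$, $G=\pi_{\mathrm{ab}}=H_1(X,\mathbb Z)$. Then $X$ is an *abelian duality space of dimension $n$* if $H^i(X,\mathbb Z[G])=0$ for $i\ne n$ and $H^n(X,\mathbb Z[G])$ is non-zero and torsion-free.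

For $X=\mathbb C^*\simeq S^1$, $G=\mathbb Z$, the cochain complex is $\mathbb Z[t^{\pm1}]\xrightarrow{t-1}\mathbb Z[t^{\pm1}]$. So $H^0=0$ and $H^1=\mathbb Z$, and $\mathbb C^*$ is an abelian duality space of dimension $1$. (Here $\mathbb Z$ is torsion-free as an abelian group, although $t-1$ kills it.)

For a smooth quasi-projective $X$, let $\mathrm{alb}:X\to\mathrm{Alb}(X)$ be the (generalized) Albanese map for a chosen base point. It is the universal morphism to a semi-abelian variety, up to translations.

**Definition (semi-small).** A proper map $f:X\to Y$ from an $n$-dimensional variety is *semi-small* (onto its image) if $\dim\{y\in Y:\dim f^{-1}(y)\ge k\}\le n-2k$ for all $k\ge0$.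

The blow-up of a point of a surface is semi-small: one fibre has dimension $1$, and $0\le 2-2$. The blow-up of a point of a threefold is not: one fibre has dimension $2$, and $0>3-4$.

Two known results may be used.

* (i) If $X$ is an $n$-dimensional smooth quasi-projective variety, $\mathrm{alb}$ is proper and semi-small, and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$, then $X$ is an abelian duality space of dimension $n$.
* (ii) If an $n$-dimensional smooth quasi-projective variety $X$ is an abelian duality space and $\mathrm{alb}$ is proper, then $\mathrm{alb}$ is semi-small onto its image.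

The conjecture, from the survey of Liu, Maxim and Wang, "Perverse sheaves on semi-abelian varieties -- a survey of properties and applications" (arXiv:1902.05430), says: for $X$ smooth quasi-projective of dimension $n$ with proper $\mathrm{alb}$, $X$ is an abelian duality space of dimension $n$ if and only if $\mathrm{alb}$ is semi-small and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$. It is true. We shall use (i), but not (ii).

**Theorem 1.** Let $X$ be an $n$-dimensional smooth connected quasi-projective variety with proper $\mathrm{alb}:X\to\mathrm{Alb}(X)$. The following are equivalent: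

* (a) $X$ is an abelian duality space of dimension $n$;
* (b) $\mathrm{alb}$ is semi-small and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$;
* (c) $H^i(X,\mathbb Q)=0$ for all $i>n$;
* (d) $2\dim S-\mathrm{rk}(S)\le n$ for every subvariety $S\subset X$ (with $f=\mathrm{alb}$);
* (e) $X$ is homotopy equivalent to a finite CW complex of real dimension $n$.

**Theorem 2.** Let $X$ be a quasi-projective variety, possibly singular, and $f:X\to T$ a proper morphism to a semi-abelian variety. Put $q=q(f)$. Then $H^q(X,\mathbb Q)\ne0$, and $H^i(X,\mathcal G)=0$ for all $i>q$ and all constructible $\mathcal G$. If $X$ is connected and $q\ge3$, then $X$ is homotopy equivalent to a finite CW complex of dimension $q$, and to none of smaller dimension.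

The logic of Theorem 1 is worth seeing now. Condition (a) concerns $\mathbb Z[G]$-coefficients only, while bounding the dimension of a CW model needs vanishing for *all* $\mathbb Z[\pi]$-modules. A direct passage from (a) to (b) stops there: modules over $\mathbb Z[\pi]$ need not be modules over $\mathbb Z[G]$. Theorem 2 gets around this. From (a) one extracts only the weak statement (c). The non-vanishing half of Theorem 2 turns (c) into the geometric inequality (d), and the vanishing half turns (d) into vanishing for every local system.

## 3. Curves, blow-ups and products by hand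

*Curves.* Let $n=1$ with $\mathrm{alb}$ proper. If $X$ is compact, then $\mathrm{rk}(X)=0$, $q=2$ and $H^2(X,\mathbb Q)\ne0$: (b)–(e) fail, and (a) fails because (a) implies (c), by an algebraic argument in Section 12. If $X$ is not compact, the Remark gives $\mathrm{rk}(X)=1$, so (d) holds. Also $X$ is homotopy equivalent to a finite graph (if this graph is a point, attach an interval), so (c) and (e) hold. The map $\mathrm{alb}$ is not constant, since it is proper and $X$ is not compact; so it has finite fibres, and (b) holds. Then (a) holds by (i).

*Abelian varieties.* If $X$ is an abelian variety of dimension $n\ge1$, then $\mathrm{alb}$ is a translation, so it is semi-small, but $H^{2n}(X,\mathbb Q)\ne0$. Thus semi-smallness alone does not give (c).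

*Products.* For an elliptic curve $E$ and $X=E\times\mathbb C^*$ we have $n=2$, $q=3$ by Example 1, and indeed $H^3(X,\mathbb Q)=H^2(E)\otimes H^1(\mathbb C^*)\ne0$.

*Blow-ups.* Let $X$ be the blow-up of $(\mathbb C^*)^n$ at a point, $n\ge2$. A morphism from $\mathbb P^{n-1}$ to a semi-abelian variety is constant (first in $A$, then in a fibre $(\mathbb C^*)^r$), so every morphism from $X$ to a semi-abelian variety factors through $(\mathbb C^*)^n$, and $\mathrm{alb}$ is the blow-down. By Example 2, (d) holds exactly when $n=2$. For $n\ge3$ the hyperplane class to the power $n-1$ on the exceptional $\mathbb P^{n-1}$ extends to a non-zero class in $H^{2n-2}(X,\mathbb Q)$, so (c) fails.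

## 4. A boundary divisor with semipositive curvature

Let
$$\overline T=\mathbb P(\mathcal O\oplus P_1)\times_A\cdots\times_A\mathbb P(\mathcal O\oplus P_r),$$
with $B_i^0=\{w_i=0\}$, $B_i^\infty=\{w_i=\infty\}$ and $B=\sum_i(B_i^0+B_i^\infty)$. Then $\overline T$ is projective and $\overline T\setminus T=\mathrm{Supp}\,B$. The form $\omega_i$ extends to a logarithmic form on $\overline T$, with residue $1$ on $B_i^0$ and $-1$ on $B_i^\infty$.

*Bounded primitives.* The function $b_i=|w_i|^2/(1+|w_i|^2)$ is smooth on $\overline T$ and constant on $B_i^0$ and on $B_i^\infty$. Since $\bar\partial\tau_i=\tau_i\bar\omega_i$, on $T$ we have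
$$\bar\partial b_i=\frac{\tau_i}{(1+\tau_i)^2}\,\bar\omega_i.\tag{1}$$

*Metric.* For the canonical section $s$ of $\mathcal O(B_i^0+B_i^\infty)$ put $\|s\|^2=|w_i|^2/(1+|w_i|^2)^2$. This is invariant under $w_i\mapsto1/w_i$. Near $B_i^0$ we have $s=w_i\cdot(\text{frame})$ with a frame of square norm $(1+|w_i|^2)^{-2}$, so this is a smooth metric, with curvature $2i\partial\bar\partial\log(1+|w_i|^2)=2i\,dw_i\wedge d\bar w_i/(1+|w_i|^2)^2\ge0$. Multiplying over $i$, $\mathcal O(B)$ has a smooth metric with curvature $\Omega\ge0$, and on $T$
$$\Omega=\sum_i\frac{2\tau_i}{(1+\tau_i)^2}\,i\,\omega_i\wedge\bar\omega_i.\tag{2}$$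

*Compactifying $X$.* Let $f:X\to T$ be proper. Embed $X$ as a locally closed subvariety of a projective variety $X_1$, and let $\overline X$ be the closure of the graph of $f$ in $X_1\times\overline T$, with projection $\bar f:\overline X\to\overline T$. Since $f$ is proper, so is $X\to X_1\times T$. Hence the graph is closed in $X_1\times T$, which means $\bar f^{-1}(T)=X$. No component of $\overline X$ maps into $B$, so $D=\bar f^*B$ is an effective Cartier divisor with $\mathrm{Supp}\,D=\overline X\setminus X$. Its line bundle has a metric with semipositive curvature $\bar f^*\Omega$ (used after pullback to smooth varieties). The coefficients in (2) are positive, so for $S\subset X$ and $y\in S_{reg}$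
$$\ker\bigl(\bar f^*\Omega|_{T_yS}\bigr)=\bigcap_i\ker\bigl(f^*\omega_i|_{T_yS}\bigr).\tag{3}$$

## 5. Where the pulled-back exhaustion function stops working

The first thing to try for the vanishing is Morse theory. Let $X$ be smooth of dimension $n$. The function $\alpha=-\log\|s_B\|^2=\sum_i\log\bigl((1+\tau_i)^2/\tau_i\bigr)$ is an exhaustion of $T$ with $i\partial\bar\partial\alpha=\Omega\ge0$, so $g=\alpha\circ f$ is a plurisubharmonic exhaustion of $X$. Let $y$ be a critical point and let $\mathrm{rk}_y$ be the rank of the $f^*\omega_i$ at $y$. Let $V\subset T_yX$ be a real subspace of dimension $k$ on which the Hessian is $\le0$. The complex subspace $V\cap JV$ has complex dimension at least $k-n$. On it the Levi form, which is $\frac14(\mathrm{Hess}(v,v)+\mathrm{Hess}(Jv,Jv))$, is $\le0$, so $V\cap JV$ lies in the kernel of the Levi form, of dimension $n-\mathrm{rk}_y$. Hence $k\le 2n-\mathrm{rk}_y$, and a small perturbation of $g$ has near $y$ only critical points of index at most $2n-\mathrm{rk}_y$.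

This bound involves the rank *at the point*, and the rank drops. On the blow-up of $(\mathbb C^*)^2$ at a point, $\mathrm{rk}_y=1$ on the exceptional curve, so the bound is $3$, while $q=2$. The loss is real for a careless perturbation. Take $X=\mathbb C\setminus\{\pm1\}$ and $f(z)=z^2-1$, a finite map to $\mathbb C^*$. With $u=\log|z^2-1|^2=-2\,\mathrm{Re}\,z^2+O(|z|^4)$ we get $g=2\log(2\cosh(u/2))=2\log2+O(|z|^4)$ near $0$. So $g-\epsilon|z|^2$ has a nondegenerate local maximum, of index $2$, at $z=0$, although $X$ is a plane with two punctures and has no $H^2$.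

The remedy is to buy strict positivity by subtracting an effective divisor. If $\mathcal O(D)$ is nef and big on a smooth model, a multiple of it is ample plus effective, so for some effective $E$ the bundle $\mathcal O(mD-E)$ has positive curvature away from $E$. The price is that the corresponding function tends to $-\infty$ along $E$: its sublevel sets start from the boundary of a tube around $E$. So one gets a statement about cohomology *relative to* that tube, equivalently about sheaves extended by zero along $E$. What is lost on $E\cap X$ is recovered by induction on dimension, and this is how a maximum over all subvarieties $S$, with *generic* ranks, enters. When the generic kernel (3) has dimension $\kappa>0$, the divisor $D$ need not even be big; we shall add $\kappa$ hyperplane directions, each of which costs one degree, giving $d+\kappa=2d-s$.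

## 6. Non-vanishing in degree $2\dim S-\mathrm{rk}(S)$

**Proposition 3.** Let $f:X\to T$ be as in Theorem 2 and let $S\subset X$ be a subvariety with $\dim S=d$, $\mathrm{rk}(S)=s$. Then $H^{2d-s}(X,\mathbb C)\ne0$.

For compact $S$ one integrates a Kähler form to the power $d$. In general the natural integrand $\omega_I\wedge\bar\omega_I\wedge\eta^{d-s}$ can diverge: already $\int_{\mathbb C^*}i\,\frac{dw}{w}\wedge\frac{d\bar w}{\bar w}=\infty$. We replace $\bar\omega_i$ by the smooth form $\bar\partial b_i$ of (1).

**Step 1 (a candidate class).** This step names the class that will be shown to be non-zero. Choose $I=\{i_1<\dots<i_s\}$ with $\omega_I:=\omega_{i_1}\wedge\dots\wedge\omega_{i_s}\ne0$ on $S$. Let $\eta$ be the restriction to $\overline X$ of a Fubini–Study form of a projective embedding, and put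
$$\Xi=f^*[\omega_I]\cup c_1(\mathcal O(1))^{d-s}\in H^{2d-s}(X,\mathbb C).$$
Let $\varphi:\tilde S\to\overline S\subset\overline X$ be a resolution with $\tilde S$ smooth, projective and connected, and $\tilde D=\varphi^{-1}(D)$ an snc divisor or empty. Put $S^\circ=\tilde S\setminus\tilde D=\varphi^{-1}(S)$. It suffices to show $\varphi^*\Xi\ne0$ in $H^{2d-s}(S^\circ,\mathbb C)$. Up to a non-zero constant this class is represented by the closed form $\omega_I\wedge\eta^{d-s}$ (we suppress pullbacks). Near $\tilde D$, either $w_i$ or $w_i^{-1}$ pulls back to a function whose zeros lie in $\tilde D$, that is, a monomial times a unit. So the $\omega_i$ are logarithmic on $\tilde S$, and $\omega_I\wedge\eta^{d-s}$ is a smooth $\bar\partial$-closed $(0,d-s)$-form with values in $\Omega^d_{\tilde S}(\log\tilde D)$.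

**Step 2 (passing to Dolbeault cohomology).** This step turns vanishing of the class into solvability of a $\bar\partial$-equation with logarithmic poles. The smooth forms with values in the $\Omega^p(\log\tilde D)$ resolve the logarithmic de Rham complex, and their restriction to $S^\circ$ computes the isomorphism of its hypercohomology with $H^*(S^\circ,\mathbb C)$. By Deligne's $E_1$-degeneration (Hodge II, 3.2.13),
$$H^{d-s}(\tilde S,\Omega^d(\log\tilde D))=\mathbb H^{2d-s}(\Omega^{\ge d}(\log\tilde D))\to H^{2d-s}(S^\circ,\mathbb C)$$
is injective, and it sends the Dolbeault class of $\omega_I\wedge\eta^{d-s}$, up to sign, to its de Rham class. Suppose the latter is $0$. If $s=d$, injectivity says $\omega_I=0$, a contradiction. So $s<d$, and $\omega_I\wedge\eta^{d-s}=\bar\partial\gamma$ with $\gamma$ a smooth $(0,d-s-1)$-form with values in $\Omega^d(\log\tilde D)$.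

**Step 3 (a test form that vanishes on the boundary).** This step gives the form against which we integrate. Put $\theta=\bar\partial b_{i_1}\wedge\dots\wedge\bar\partial b_{i_s}$, a smooth $\bar\partial$-closed $(0,s)$-form on $\tilde S$. We claim that $\theta$ restricts to $0$ on every component $D_a$ of $\tilde D$. The component $D_a$ is irreducible and maps into $\mathrm{Supp}\,B$, hence into one of its components. If $D_a$ maps into $B_i^0$ or $B_i^\infty$ with $i\in I$, then $b_i$ is constant on $D_a$ and $\bar\partial b_i|_{D_a}=0$. Otherwise $\omega_I$ is holomorphic at a generic point of $D_a$, and $D_a$ maps into $B_j^0$ or $B_j^\infty$ for some $j\notin I$. At such a point, with $D_a=\{z_1=0\}$, the function $w_j$ pulls back to $z_1^m\cdot(\text{unit})$ with $m\ne0$, so $\omega_j=m\,dz_1/z_1+(\text{holomorphic})$. The rank on $S$ is $s$ and $\omega_I\ne0$, so $\omega_j\wedge\omega_I=0$ on $S^\circ$. Taking the residue along $D_a$ gives $m\,\omega_I|_{D_a}=0$. By (1), $\theta|_{D_a}$ is a multiple of $\bar\omega_I|_{D_a}$ at generic points; so it vanishes generically, hence everywhere. (If $s=0$, then $\omega_I=1$,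 the equation reads $m=0$, and so $\tilde D=\emptyset$.)

**Step 4 (Stokes with a cutoff).** This step compares an integral over $S^\circ$ with an error term near $\tilde D$. Let $\sigma_a$ be the canonical section of $\mathcal O(D_a)$, with a smooth norm, and $\chi_\epsilon=\prod_a\vartheta(|\sigma_a|/\epsilon)$, where $\vartheta$ is smooth, $0$ on $[0,\frac12]$ and $1$ on $[1,\infty)$. Since $\gamma\wedge\theta$ has type $(d,d-1)$ and $\bar\partial\theta=0$, Stokes gives
$$\int\chi_\epsilon\,\omega_I\wedge\eta^{d-s}\wedge\theta=-\int\bar\partial\chi_\epsilon\wedge\gamma\wedge\theta.\tag{4}$$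

**Step 5 (the right side of (4) tends to $0$).** This step is a count of powers of $\epsilon$. Locally $D_a=\{z_a=0\}$ and $|\sigma_a|=|z_a|h$ with $h>0$ smooth. The $a$-th term of $\bar\partial\chi_\epsilon$ contains $\epsilon^{-1}\vartheta'(|\sigma_a|/\epsilon)\bigl(h\,\bar\partial|z_a|+|z_a|\,\bar\partial h\bigr)$. It is supported where $|z_a|$ is comparable to $\epsilon$, and it equals $O(\epsilon^{-1})\,d\bar z_a$ plus bounded terms without $d\bar z_a$. Moreover $\gamma=O(\prod_b|z_b|^{-1})$.

In the product with $d\bar z_a$ only the part of $\theta$ without $d\bar z_a$ contributes; by Step 3 its coefficients are smooth and vanish on $D_a$, so they are $O(|z_a|)$. This gives $O(\epsilon^{-1}\cdot\epsilon\cdot\epsilon^{-1}\prod_{b\ne a}|z_b|^{-1})$. The bounded terms give $O(\epsilon^{-1}\prod_{b\ne a}|z_b|^{-1})$ as well. The region has $z_a$-area $O(\epsilon^2)$, and each $|z_b|^{-1}$ is integrable. So the right side is $O(\epsilon)$.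

**Step 6 (the left side tends to a non-zero number).** This step gives the contradiction. By (1), $\omega_i\wedge\bar\partial b_i=dw_i\wedge d\bar w_i/(1+|w_i|^2)^2$, which is smooth on $\overline T$. So $\omega_I\wedge\eta^{d-s}\wedge\theta$ is smooth on $\tilde S$, and the left side of (4) tends to its integral. On $S^\circ$ it equals, up to a constant of absolute value $1$,
$$u\; i^{s^2}\omega_I\wedge\bar\omega_I\wedge\eta^{d-s},\qquad u=\prod_{i\in I}\frac{\tau_i}{(1+\tau_i)^2}>0 .$$
Where $\eta$ is positive definite, write $\omega_I=\sum_Ja_J\,e_J$ in an $\eta$-unitary coframe: the form is a positive multiple of $\sum_J|a_J|^2\,\eta^d$. So it is $\ge0$ everywhere, and positive where $\omega_I\ne0$ and $\varphi$ is an immersion, a dense open set. The limit is non-zero, contradicting Step 5. Hence $H^{2d-s}(X,\mathbb C)\ne0$. $\square$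

Applied to an $S$ that attains the maximum, Proposition 3 gives $H^q(X,\mathbb Q)\ne0$ in Theorem 2.

## 7. Relative sheaf cohomology and deformation retractions

All spaces below are locally compact, Hausdorff and paracompact. For $A\subset Z$ closed, $k:Z\setminus A\to Z$ the inclusion and $F$ a sheaf on $Z$, put $H^i(Z,A;F)=H^i(Z,k_!k^*F)$. There are the usual long exact sequences of pairs and triples. *Excision:* if $Z=A\cup B$ with $A,B$ closed, then $H^i(Z,A;F)=H^i(B,A\cap B;F)$, because $k_!k^*F$ is the push-forward of the corresponding sheaf on $B$. A strong deformation retraction of $Z$ onto a closed $A$ is a continuous $\varphi:Z\times[0,1]\to Z$ with $\varphi_0=\mathrm{id}$, $\varphi_1(Z)\subset A$ and $\varphi_t|_A=\mathrm{id}$ for all $t$.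

**Lemma 4.** Let $\varphi$ be a strong deformation retraction of $Z$ onto $A$, and $F$ a sheaf on $Z$ whose pullback along every track $t\mapsto\varphi_t(z)$ is constant. Then $H^*(Z,F)\to H^*(A,F)$ is an isomorphism.

*Proof.* Let $G=\varphi^{-1}F$, let $p:Z\times[0,1]\to Z$ be the projection, and $\epsilon_t(z)=(z,t)$. The map $p$ is proper and $G$ is constant on its fibres, so by proper base change $R^jp_*G=0$ for $j>0$ and $p^{-1}p_*G\to G$ is an isomorphism. Hence each $\epsilon_t^*:H^*(Z\times[0,1],G)\to H^*(Z,\varphi_t^{-1}F)$ is an isomorphism. As $\epsilon_0^*\varphi^*=\mathrm{id}$, $\varphi^*$ is an isomorphism, hence so is $\varphi_1^*=\epsilon_1^*\varphi^*$. Write $\varphi_1=ir$ with $i:A\to Z$ the inclusion and $r:Z\to A$. Then $\varphi_1^*=r^*i^*$, so $r^*:H^*(A,F|_A)\to H^*(Z,r^{-1}F|_A)$ is surjective; since $ri=\mathrm{id}$, it is injective. So $r^*$, and then $i^*$, is an isomorphism. $\square$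

The hypothesis on $F$ holds for every local system, and for the extension by zero of a local system from an open set $U$ if each track lies entirely in $U$ or entirely in its complement.

## 8. Vanishing for sheaves extended by zero along part of the boundary

**Lemma 5.** Let $W$ be smooth projective of pure dimension $d$; $P,R$ effective divisors without common components, $\mathrm{Supp}(P+R)$ snc, $U=W\setminus(P\cup R)$. Assume $\mathcal O(P-R)$ has a smooth metric whose curvature is positive at every point of $U$. Choose a smooth metric on $\mathcal O(R)$ and give $\mathcal O(P)$ the product metric. Put $\alpha=-\log\|s_P\|^2$, $\beta=-\log\|s_R\|^2$, $U_c=\{\alpha\le c,\ \beta\le c\}\subset U$ (compact) and $L_c=U_c\cap\{\beta=c\}$. Then for $c\gg0$: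

1. there are closed sets $L_c=A_0\subset A_1\subset\dots\subset A_N=U_c$ such that, for each $j$, either $A_{j-1}$ is a strong deformation retract of $A_j$, or $A_j$ strongly deformation retracts onto $A_{j-1}\cup e_1\cup\dots\cup e_k$, where the $e_l\subset U_c\setminus L_c$ are disjoint embedded closed discs of dimensions $\le d$ with $e_l\cap A_{j-1}=\partial e_l$;
2. for every local system $\mathcal G$ on $U$, with $j:U\to W\setminus P$: $H^i(W\setminus P,j_!\mathcal G)=0$ for $i>d$.

For example, let $W=\mathbb P^1$, $P=2\cdot\{\infty\}$, $R=\{0\}$. Then $\mathcal O(P-R)$ has degree $1$, and (2) for $\mathcal G=\mathbb Q$ concerns $H^i(\mathbb C,\{0\};\mathbb Q)$, which indeed vanishes for $i>1$ (in fact for all $i$).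

The function $\chi=\alpha-\beta$ equals $-\log\|s_P/s_R\|^2$, and $s_P/s_R$ is a holomorphic frame of $\mathcal O(P-R)$ on $U$. So $\chi$ is strictly plurisubharmonic on $U$. It tends to $+\infty$ at points of $P$ off $R$ and to $-\infty$ at points of $R$ off $P$, and it has no limit at points of $P\cap R$. So we need a vector field that behaves well near all of $P\cup R$.

**Step 1 (a radial field near $P\cup R$).** We construct a field along which $\alpha$ increases near $P$, $\beta$ decreases near $R$, and $\chi$ increases. For $x\in P\cup R$ take a coordinate polydisc $V_x$ centred at $x$, disjoint from the components of $P\cup R$ not containing $x$, in which those through $x$ are coordinate hyperplanes. Let $e_k$ be the real radial field in $z_k$, so $e_k\log|z_k|^2=2$, and put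
$$v_x=-\sum_{\{z_k=0\}\subset P}e_k+\sum_{\{z_k=0\}\subset R}e_k .$$
Near $x$, $\alpha=-\sum p_k\log|z_k|^2+(\text{smooth})$, where $p_k\ge1$ are the multiplicities of the components of $P$ through $x$; likewise $\beta$ with the multiplicities of $R$. Derivatives of smooth functions along $v_x$ are $O(|z|)$. So after shrinking $V_x$: if $x\in P$, $v_x\alpha\ge\frac32$; if $x\in R$, $v_x\beta\le-\frac32$; if $x\notin P$, $|v_x\alpha|\le\frac12$; if $x\notin R$, $|v_x\beta|\le\frac12$. In all three cases ($x$ in $P$ only, in $R$ only, in both) $v_x\chi\ge1$.

Choose finitely many $V'_{x_k}\Subset V_{x_k}$ covering $P\cup R$, and smooth $\psi_k\ge0$ with compact support in $V'_{x_k}$ and $\sum\psi_k=1$ on an open neighborhood $\mathcal N$ of $P\cup R$. Put $v_0=\sum\psi_kv_{x_k}$. This is a smooth field on $W$, tangent to all components of $P\cup R$, with $v_0\chi\ge1$ on $\mathcal N\setminus(P\cup R)$. Since $\overline{V'_{x_k}}\cap P=\emptyset$ if $x_k\notin P$ (and likewise for $R$), $v_0\alpha\ge1$ near $P$ (off $P$) and $v_0\beta\le-1$ near $R$ (off $R$).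

**Step 2 (a Morse function and a global field).** We make $\chi$ Morse without touching it near the boundary, and glue $v_0$ to a gradient. As $v_0\chi\ge1$ on $\mathcal N\setminus(P\cup R)$, $\mathrm{Crit}(\chi)$ is a compact subset of $W\setminus\mathcal N\subset U$. Choose a smooth $\rho:W\to[0,1]$ with $\rho=1$ near $P\cup R$ and $\mathrm{supp}\,\rho\subset\mathcal N$. Choose a cutoff function $\delta$ equal to $1$ near $\mathrm{Crit}(\chi)$, with compact support in $U\setminus\mathrm{supp}\,\rho$. Embed $W$ in some $\mathbb R^M$ and replace $\chi$ by $\chi+\delta\ell$ for a generic small linear function $\ell$. On the part of $\mathrm{supp}\,\delta$ outside a neighborhood of $\mathrm{Crit}(\chi)$ where $\delta=1$, $d\chi$ was bounded away from $0$, so no critical points arise there. Where $\delta=1$ the new function is Morse (Sard) and, $\ell$ being small, strictly plurisubharmonic.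

So the new $\chi$ has finitely many critical points, all nondegenerate, and is unchanged on $\mathrm{supp}\,\rho$. Their index is at most $d$: a real subspace of dimension $>d$ contains a complex line, on which a negative definite Hessian would make the Levi form negative.

Choose Morse charts $(u,w)\in\mathbb R^\nu\times\mathbb R^{2d-\nu}$ at the critical points $p$, with $\chi=\chi(p)-|u|^2+|w|^2$, pairwise disjoint and disjoint from $\mathrm{supp}\,\rho$, and a Riemannian metric on $U$ that is Euclidean in these charts (shrunk). Put
$$v=\rho v_0+(1-\rho)\nabla\chi .$$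
Then $v\chi=\rho\,v_0\chi+(1-\rho)|\nabla\chi|^2>0$ off the critical points. There is $c_0$ such that $v=v_0$ and $v\alpha\ge1$ on $U\cap\{\alpha\ge c_0\}$, $v=v_0$ and $v\beta\le-1$ on $U\cap\{\beta\ge c_0\}$, and the Morse charts lie in $\{\alpha<c_0,\beta<c_0\}$. Fix $c>c_0$.

**Step 3 (sliding down where there is no critical point).** This step is the basic retraction. For a smooth function $\Psi$ on $U$ put $A^\Psi_t=\{y\in U_c:\Psi(y)\le t\text{ or }\beta(y)=c\}$ and $A_t=A_t^\chi$. We claim:

> (R) If $v\Psi>0$ on $E:=U_c\cap\{t\le\Psi\le t'\}$, then $A_t^\Psi$ is a strong deformation retract of $A_{t'}^\Psi$.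

On an open neighborhood $O\subset U$ of the compact set $E$ we have $v\Psi>0$; let $\Phi$ be the local flow of $-v/(v\Psi)$ on $O$. Along it $\Psi$ decreases at unit speed, $\alpha$ strictly decreases where $\alpha\ge c_0$, and $\beta$ strictly increases where $\beta\ge c_0$. For $y\in E$ let $\mathsf T(y)$ be the exit time, that is, the largest time such that the trajectory stays in $E$ on $[0,\mathsf T(y)]$. It exists and is at most $\Psi(y)-t$. The conditions $\alpha\le c$ and $\Psi\le t'$ are preserved, so a trajectory leaves $E$ only through a point with $\Psi=t$ or $\beta=c$, and at such a point it leaves at once.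

The function $\mathsf T$ is continuous. Just after time $\mathsf T(y)$ the trajectory of $y$ has $\Psi<t$ or $\beta>c$, and then so do nearby trajectories at that time. For $a<\mathsf T(y)$ the trajectory of $y$ has $\Psi>t$ and $\beta<c$ on the compact interval $[0,a]$, and so do trajectories of nearby points of $E$, which therefore stay in $E$ on $[0,a]$. Now $A^\Psi_{t'}=E\cup A_t^\Psi$, both closed, and $\mathsf T=0$ on $E\cap A_t^\Psi=E\cap(\{\Psi=t\}\cup\{\beta=c\})$. So $(y,a)\mapsto\Phi_{a\mathsf T(y)}(y)$ on $E$, $a\in[0,1]$, and the identity on $A_t^\Psi$ glue to a strong deformation retraction. This proves (R).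

**Step 4 (passing a critical value; proof of (1)).** This step attaches the discs, following Milnor, *Morse Theory*, Thm 3.2. For $t<\min_{U_c}\chi$ we have $A_t=L_c$, and for $t\ge\max_{U_c}\chi$ we have $A_t=U_c$. Between critical values use (R) with $\Psi=\chi$.

Let $t_0$ be a critical value, with critical points $p_1,\dots,p_k$; write $\xi=|u|^2$, $\zeta=|w|^2$ in the charts. Let $\varepsilon>0$ be so small that $t_0$ is the only critical value in $[t_0-\varepsilon,t_0+\varepsilon]$ and the closed ball of radius $\sqrt{2\varepsilon}$ lies in each chart. Let $\mu$ be smooth with $\mu(0)>\varepsilon$, $\mu=0$ on $[2\varepsilon,\infty)$, $-1<\mu'\le0$, and put $\Psi=\chi-\mu(\xi+2\zeta)$ in these charts, $\Psi=\chi$ elsewhere.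

First, $\{\Psi\le t_0+\varepsilon\}=\{\chi\le t_0+\varepsilon\}$: the functions differ only where $\xi+2\zeta\le2\varepsilon$, and there $\Psi\le\chi=t_0-\xi+\zeta\le t_0+\frac12\xi+\zeta\le t_0+\varepsilon$. Next, in the charts $v=\nabla\chi$, $v\xi=-4\xi$, $v\zeta=4\zeta$, so
$$v\Psi=4\xi(1+\mu')+4\zeta(1-2\mu')>0\quad\text{off }p_l,$$
and $\Psi(p_l)=t_0-\mu(0)<t_0-\varepsilon$. All other critical points have $\Psi=\chi\notin[t_0-\varepsilon,t_0+\varepsilon]$. So (R) shows that $A^\Psi_{t_0-\varepsilon}$ is a strong deformation retract of $A^\Psi_{t_0+\varepsilon}=A_{t_0+\varepsilon}$.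

Finally let $e_l=\{\xi\le\varepsilon,\ \zeta=0\}$ in the chart at $p_l$. On $e_l$, $\Psi=t_0-\xi-\mu(\xi)$; since $\xi+\mu(\xi)$ is increasing and exceeds $\varepsilon$ at $0$, $e_l\subset A^\Psi_{t_0-\varepsilon}$. And $\chi=t_0-\xi\le t_0-\varepsilon$ on $e_l$ only for $\xi=\varepsilon$, so $e_l\cap A_{t_0-\varepsilon}=\partial e_l$. We retract $A^\Psi_{t_0-\varepsilon}$ onto $A_{t_0-\varepsilon}\cup\bigcup_le_l$ by moving only $w$ inside the charts:
$$(u,w)\mapsto(u,\lambda_\sigma w),\qquad \lambda_\sigma=\begin{cases}\sigma,&\xi\le\varepsilon,\\ \sigma+(1-\sigma)\sqrt{(\xi-\varepsilon)/\zeta},&\varepsilon\le\xi\le\zeta+\varepsilon,\\ 1,&\xi\ge\zeta+\varepsilon,\end{cases}\qquad \sigma\text{ from }1\text{ to }0 .$$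
The formulas agree where they meet, and $|\lambda_\sigma w|\le|w|$ gives continuity as $\zeta\to0$. At $\sigma=0$ the image is $(u,0)\in e_l$ in the first case, a point with $\zeta=\xi-\varepsilon$, that is $\chi=t_0-\varepsilon$, in the second, and the point itself in the third. The set $\{\Psi\le t_0-\varepsilon\}$ is preserved because $\partial\Psi/\partial\zeta=1-2\mu'>0$ and $\zeta$ decreases. Points with $\Psi\le t_0-\varepsilon$ outside $\{\xi+2\zeta\le2\varepsilon\}$ have $\chi\le t_0-\varepsilon$, so in the charts they are in the third case; hence the map extends by the identity. Points of $A_{t_0-\varepsilon}$ and of $e_l$ do not move. The disc $e_l$ has dimension equal to the index, which is $\le d$, and lies in $\{\beta<c_0\}$, so it misses $L_c$. This proves (1).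

**Step 5 (relative vanishing on $U_c$).** We translate (1) into cohomology: for every local system $\mathcal G$ on $U$, $H^i(U_c,L_c;\mathcal G)=0$ for $i>d$. By Lemma 4 and excision, $H^i(A_j,A_{j-1};\mathcal G)$ is either $0$ or $\bigoplus_lH^i(e_l,\partial e_l;\mathcal G)$, which vanishes for $i>d$. The exact sequences of triples add these up.

**Step 6 (proof of (2)).** We identify $H^i(W\setminus P,j_!\mathcal G)$ with the relative group of Step 5. Put $\mathcal F=j_!\mathcal G$ and $Y_c=\{\alpha\le c\}\subset W\setminus P$, which is compact. Flowing along $-v_0/(v_0\alpha)$ for total time $\max(\alpha(y)-c,0)$ is a strong deformation retraction of $W\setminus P$ onto $Y_c$: $\alpha$ decreases at unit speed, so trajectories stay in compact sets. It preserves $U$ and $R$, because $v_0$ is tangent to $R$. By Lemma 4, $H^*(W\setminus P,\mathcal F)=H^*(Y_c,\mathcal F)$.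

For $c'\ge c$ let $N_{c'}=Y_c\cap(\{\beta\ge c'\}\cup R)$, which is compact. For $c''\ge c'$ let points of $N_{c'}\setminus R$ flow along $v_0/(v_0\beta)$ for total time $\max(c''-\beta(y),0)$, and fix $R\cap Y_c$. Here $\beta$ increases at unit speed. The direction is a positive multiple of $-v_0$, so $\alpha$ decreases where $\alpha\ge c_0$, and $\{\alpha\le c\}$ is preserved. Points near $R$ do not move. So this is a strong deformation retraction of $N_{c'}$ onto $N_{c''}$, with tracks in $U$ or in $R$, and $H^*(N_{c'},\mathcal F)\to H^*(N_{c''},\mathcal F)$ is an isomorphism by Lemma 4. Since the $N_{c''}$ are compact with intersection $R\cap Y_c$,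
$$\varinjlim_{c''}H^*(N_{c''},\mathcal F)=H^*(R\cap Y_c,\mathcal F)=0,$$
as $\mathcal F|_R=0$. Hence $H^*(N_c,\mathcal F)=0$. Finally $Y_c=N_c\cup U_c$ and $N_c\cap U_c=L_c$, so excision gives $H^i(Y_c,\mathcal F)=H^i(Y_c,N_c;\mathcal F)=H^i(U_c,L_c;\mathcal G)=0$ for $i>d$. $\square$

## 9. Vanishing above $q(f)$

**Proposition 6.** Let $f:X\to T$ be as in Theorem 2. Then $H^i(X,\mathcal G)=0$ for all $i>q(f)$ and all constructible $\mathcal G$.

**Step 1 (dévissage).** This step reduces to one irreducible $S$ and a sheaf extended by zero from a smaller open set. We prove $H^i(N,\mathcal G)=0$ for $i>q$ for every closed algebraic $N\subset X$ and constructible $\mathcal G$ on $N$, by induction on $\dim N$ and, for fixed dimension, on the number of irreducible components. If $N=N_1\cup N_2$ with $N_1$ a component and $N_2$ the union of the others, use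
$$0\to j_!(\mathcal G|_{N\setminus N_2})\to\mathcal G\to\mathcal G|_{N_2}\to0;$$
the first sheaf is supported on $N_1$. So let $N=S$ be irreducible, $d=\dim S$, $s=\mathrm{rk}(S)$, $\kappa=d-s$. If $d=0$ the statement is trivial. Let $Z\subsetneq S$ be closed with $S\setminus Z$ smooth and $\mathcal G|_{S\setminus Z}$ locally constant. It suffices to prove:

> (∗) There is a closed $Z'$, $Z\subset Z'\subsetneq S$, such that $H^i(S,j_!(\mathcal G|_{S\setminus Z'}))=0$ for $i>2d-s$.

Indeed $2d-s\le q$, and in $0\to j_!(\mathcal G|_{S\setminus Z'})\to\mathcal G\to\mathcal G|_{Z'}\to0$ the last sheaf is covered by the induction hypothesis.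

**Step 2 (a nef and big bundle).** We add $\kappa$ directions to $D$ in order to kill the kernel (3) at one point. Choose $y_0\in S\setminus Z$ where the rank is $s$, and let $K=\bigcap_i\ker f^*\omega_i\subset T_{y_0}S$, so $\dim K=\kappa$. Let $\mathcal O(1)$ be very ample on the closure $\overline S\subset\overline X$. Choose sections $h_0,\dots,h_\kappa$ with $h_0(y_0)\ne0$ and with $d(h_i/h_0)|_K$, $1\le i\le\kappa$, a basis of $K^*$. By Hironaka there is a projective birational $\mu_1:S_1\to\overline S$, with $S_1$ smooth, an isomorphism near $y_0$, such that $[h_0:\dots:h_\kappa]$ extends to a morphism $\rho_1:S_1\to\mathbb P^\kappa$. Put $D_1=\mu_1^*D$ and $M_1=\mathcal O(D_1)\otimes\rho_1^*\mathcal O(1)$, with the smooth semipositive curvature form $\mu_1^*\bar f^*\Omega+\rho_1^*\omega_{FS}$. At $y_0$ the kernel of the first summand is $K$, and $d\rho_1|_K$ is injective, so the form is positive definite there. Hence $M_1$ is nef and $M_1^d>0$, so $M_1$ is big, and $M_1^m\cong\mathcal A\otimes\mathcal O(E_0)$ with $m\ge1$, $\mathcal A$ ample, $E_0\ge0$ (Lazarsfeld, *Positivity I*, 2.2.7, 2.2.16).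

**Step 3 (the closed set $Z'$ and an snc model).** We enlarge $E_0$ so that everything bad lies over a hypersurface section, and then resolve. Let $Z_1\subsetneq\overline S$ be the union of $\overline Z$, $\mu_1(E_0)$ and the locus over which $\mu_1$ is not an isomorphism. Let $H'$ be the divisor of a non-zero section of some $\mathcal O_{\overline S}(b)$ vanishing on $Z_1$. For $a\gg0$,
$$\mathcal A_1:=\mathcal A^a\otimes\mu_1^*\mathcal O(-b)\cong M_1^{am}(-E_1),\qquad E_1=aE_0+\mu_1^*H',$$
is ample, and $\mathrm{Supp}\,E_1=\mu_1^{-1}(H')$. Put $Z'=S\cap H'$; then $Z\subset Z'\ne S$. Let $\mu_2:\hat S\to S_1$ be a log resolution of $D_1+E_1$, an isomorphism over $S_1\setminus\mathrm{Supp}(D_1+E_1)$. Put $\mu=\mu_1\mu_2$, $\rho=\rho_1\mu_2$, $\hat D=\mu_2^*D_1$, $\hat E=\mu_2^*E_1$, $\hat M=\mu_2^*M_1$. Then $\mathrm{Supp}(\hat D+\hat E)$ is snc and $\hat S\setminus(\hat D\cup\hat E)\cong S\setminus Z'$. For all $a'\ge0$,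
$$\hat M^{am+a'}(-\hat E)\cong\mu_2^*\mathcal A_1\otimes\hat M^{a'}\ \text{ has a smooth metric with curvature positive on }\hat S\setminus(\hat D\cup\hat E),\tag{5}$$
because a positive metric on $\mathcal A_1$ stays positive where $\mu_2$ is a local isomorphism and $\hat M$ is semipositive.

**Step 4 (moving the sheaf to $\hat S$).** We replace $S$ by the open part $Y=\hat S\setminus\hat D=\mu^{-1}(S)$. Let $\mathcal G'$ on $Y$ be the extension by zero of $\mu^*\mathcal G|_{Y\setminus\hat E}$. The map $\mu:Y\to S$ is proper, $Y\setminus\hat E=\mu^{-1}(S\setminus Z')$, and $\mu$ is an isomorphism over $S\setminus Z'$. By proper base change the stalks of $R\mu_*\mathcal G'$ vanish on $Z'$, so $R\mu_*\mathcal G'=j_!(\mathcal G|_{S\setminus Z'})$ and $H^i(S,j_!(\mathcal G|_{S\setminus Z'}))=H^i(Y,\mathcal G')$.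

**Step 5 (a flag).** We prepare an induction over linear sections of $\rho$. Take a general flag of linear subspaces $\mathbb P^\kappa=\Pi_0\supset\Pi_1\supset\dots\supset\Pi_\kappa=\{pt\}$, $\Pi_{\kappa+1}=\emptyset$, and put $\hat S_l=\rho^{-1}(\Pi_l)$, $Y_l=Y\cap\hat S_l$. By Kleiman–Bertini, applied to $\rho$ on $\hat S$ and on all intersections of components of $\hat D\cup\hat E$, $\hat S_l$ is smooth of pure dimension $d-l$ and transverse to all strata of $\hat D\cup\hat E$. So in $\hat S_l$ the divisor $((\hat D\cup\hat E)\cap\hat S_l)\cup\hat S_{l+1}$ is snc, the restrictions of distinct components of $\hat D\cup\hat E$ have no common components, and $\hat S_{l+1}$ has no common component with $\hat D\cup\hat E$. We shall prove, for $0\le l\le\kappa$: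

> (∗∗) For every local system $\mathcal L$ on $Y_l\setminus\hat E$, with extension by zero $\mathcal L'$ to $Y_l$: $H^i(Y_l,\mathcal L')=0$ for $i>(d-l)+(\kappa-l)$.

**Step 6 (the open part: $H^i(Y_l\setminus Y_{l+1},\mathcal L')=0$ for $i>d-l$).** This is where Lemma 5 is used. Pulling back to $\hat S_l$ a hyperplane that meets $\Pi_l$ exactly in $\Pi_{l+1}$ gives $\hat M|_{\hat S_l}\cong\mathcal O(\hat D|_{\hat S_l}+\hat S_{l+1})$. Write $\hat E|_{\hat S_l}=E'+E''$, with $E'$ the part supported in $\hat D$ and $E''$ having no component in $\hat D$. Put
$$P_l=(am+a')(\hat D|_{\hat S_l}+\hat S_{l+1})-E',\qquad R_l=E''.$$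
For $a'\gg0$, $P_l$ is effective with support exactly $(\hat D\cap\hat S_l)\cup\hat S_{l+1}$. The divisors $P_l$ and $R_l$ have no common components. By (5), $\mathcal O(P_l-R_l)\cong\hat M^{am+a'}(-\hat E)|_{\hat S_l}$ has a metric with curvature positive on $\hat S_l\setminus(\hat D\cup\hat E)\supset\hat S_l\setminus(P_l\cup R_l)$. Finally $Y_l\setminus Y_{l+1}=\hat S_l\setminus P_l$, and $\mathcal L'$ on it is the extension by zero of a local system on $\hat S_l\setminus(P_l\cup R_l)$. Lemma 5(2), in dimension $d-l$, applies.

**Step 7 (local cohomology along $Y_{l+1}$).** This step gives the sequence that links $Y_l$ and $Y_{l+1}$. Let $l<\kappa$. Near a point of $Y_{l+1}$ choose coordinates on $Y_l$ in which $Y_{l+1}=\{z_1=0\}$ and the components of $\hat E$ are among the other coordinate hyperplanes. So locally $Y_l=V\times\Delta$, $Y_{l+1}=V\times0$ and $\mathcal L'=\mathrm{pr}^{-1}F$ with $F=\mathcal L'|_{V\times0}$, an extension by zero of a local system on $V\setminus\hat E$. For $\mathfrak j:V\times\Delta^*\to V\times\Delta$, the stalk of $R^a\mathfrak j_*\mathfrak j^*\mathrm{pr}^{-1}F$ at $(x,0)$ is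
$$\varinjlim H^a(V'\times\Delta'^*,\mathrm{pr}^{-1}F)=\varinjlim H^a(V'\times S^1,\mathrm{pr}^{-1}F)=H^a(S^1,F_x),$$
by Lemma 4 (radial retraction of $\Delta'^*$ to a circle) and proper base change. For $a=0$ this shows that $\mathrm{pr}^{-1}F\to\mathfrak j_*\mathfrak j^*\mathrm{pr}^{-1}F$ is an isomorphism along $V\times0$. For $a=1$, cup product with a generator of $H^1(S^1,\mathbb Z)$ identifies $(R^1\mathfrak j_*\mathfrak j^*\mathrm{pr}^{-1}F)|_{V\times0}$ with $F$; for $a\ge2$ we get $0$. So $\mathcal H^a_{Y_{l+1}}(\mathcal L')=0$ for $a\ne2$, and $\mathcal L'':=\mathcal H^2_{Y_{l+1}}(\mathcal L')$ is locally isomorphic to $\mathcal L'|_{Y_{l+1}}$. In particular $\mathcal L''$ is the extension by zero of a local system on $Y_{l+1}\setminus\hat E$. This gives exact sequences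
$$H^{i-2}(Y_{l+1},\mathcal L'')\to H^i(Y_l,\mathcal L')\to H^i(Y_l\setminus Y_{l+1},\mathcal L').\tag{6}$$

**Step 8 (descending induction).** We assemble (∗∗). For $l=\kappa$ it is Step 6, since $Y_{\kappa+1}=\emptyset$. For $l<\kappa$, the left term of (6) vanishes for $i-2>(d-l-1)+(\kappa-l-1)$, that is, for $i>(d-l)+(\kappa-l)$, and the right term vanishes for $i>d-l$. For $l=0$ we obtain $H^i(Y,\mathcal G')=0$ for $i>d+\kappa=2d-s$, which is (∗). $\square$

Propositions 3 and 6 prove the cohomological part of Theorem 2.

## 10. From cohomological dimension to a CW complex, in dimension at least $3$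

**Proposition 7.** Let $K$ be a connected finite CW complex, $\Lambda=\mathbb Z[\pi_1K]$, $m\ge3$, and $H^i(K;M)=0$ for all $\Lambda$-modules $M$ and $i>m$. Then $K$ is homotopy equivalent to a finite CW complex of dimension $\le m$.

This is a case of Wall's finiteness theorem (Ann. of Math. 81 (1965)). Here is a proof.

**Step 1 (shortening the chain complex).** We make the cellular chain complex of the universal cover short, up to homotopy. Let $C_*=C_*(\tilde K)$, $N=\dim K$, and assume $N>m$. Put $C'_N=C_N$. Since $H^N(C;C'_N)=0$ and $\mathrm{id}_{C'_N}$ is a cocycle, $\mathrm{id}_{C'_N}=r\circ\partial$ for some $r:C_{N-1}\to C'_N$. So $\partial$ is split injective, $C'_{N-1}:=C_{N-1}/\partial C'_N$ is stably free, and $C_*\simeq(C_0\leftarrow\dots\leftarrow C_{N-2}\leftarrow C'_{N-1})$. The same argument applies to the shorter complex, whose top module is stably free; a complement in a free module of a stably free summand is again stably free. Iterating down to degree $m+1$ we get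
$$C_*\simeq(C_0\leftarrow\dots\leftarrow C_{m-1}\leftarrow C_m/B_m),\qquad B_m=\partial C_{m+1},$$
with $C_m/B_m$ finitely generated and stably free. Wedging $K$ with discs $e^0\cup e^{m-1}\cup e^m$ does not change its homotopy type and adds free summands to $C_m/B_m$; so we may assume that $C_m/B_m$ is free.

**Step 2 (realizing the short complex).** We build a space with this chain complex. Let $K^j$ be the skeleta and $\tilde K^j$ their preimages in $\tilde K$. Lift a basis of $C_m/B_m$ to $f_1,\dots,f_k\in C_m=H_m(\tilde K^m,\tilde K^{m-1})\cong\pi_m(K^m,K^{m-1})$. The isomorphism is relative Hurewicz: $\tilde K^{m-1}$ is simply connected because $m-1\ge2$. Attach $m$-cells to $K^{m-1}$ along $\partial f_1,\dots,\partial f_k$ to get $L$. The $f_i$ define a map $L\to K$ extending the inclusion of $K^{m-1}$. It is an isomorphism on $\pi_1$ because $m\ge3$. The composite $C_*(\tilde L)\to C_*(\tilde K)\to(C_0\leftarrow\dots\leftarrow C_{m-1}\leftarrow C_m/B_m)$ is an isomorphism and the second map is an equivalence, so $\tilde L\to\tilde K$ is an isomorphism on homology. By Whitehead, $L\simeq K$. $\square$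

*End of the proof of Theorem 2.* A quasi-projective variety has the homotopy type of a finite complex, and sheaf cohomology of local systems is cohomology with local coefficients. So if $X$ is connected and $q\ge3$, Propositions 6 and 7 give a finite complex of dimension $\le q$. A complex of dimension $<q$ is excluded by $H^q(X,\mathbb Q)\ne0$. $\square$

## 11. Surfaces

The argument of Section 10 used $m\ge3$ twice, so $n=2$ needs a geometric argument, now using part (1) of Lemma 5.

**Proposition 8.** Let $X$ be a smooth connected quasi-projective surface and $f:X\to T$ proper with $q(f)\le2$. Then $X$ is homotopy equivalent to a finite CW complex of dimension $\le2$.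

A picture to keep in mind: the blow-up $X$ of $(\mathbb C^*)^2$ at a point, with exceptional curve $C$. Here $\overline X$ is the blow-up of $\mathbb P^1\times\mathbb P^1$ and $D$ the pullback of $B$, which has bidegree $(2,2)$ and is ample. For $N\gg0$, $ND-C$ is ample, and the proof builds $X$ from $C=S^2$ by attaching cells of dimension $\le2$.

*Setup.* Taking $S=X$ in $q(f)\le2$ gives $\mathrm{rk}(X)=2$. Resolving $\overline X$ over the boundary, we may take $\overline X$ smooth with $\mathrm{Supp}\,D=\bigcup D_j$ snc. Then $D$ is nef, and $D^2>0$ since $\bar f^*\Omega\ge0$ is positive definite somewhere by (3).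

**Step 1 (curves orthogonal to a nef and big class).** This linear algebra is used twice below. Let $G$ be nef with $G^2>0$, and $\Gamma_1,\dots,\Gamma_p$ distinct irreducible curves with $G\cdot\Gamma_i=0$. By the Hodge index theorem $x=\sum x_i\Gamma_i$ satisfies $x^2\le0$, with equality only if $x\equiv0$. In that case write $x=x_+-x_-$ with $x_\pm\ge0$ without common components. Then $x_+\equiv x_-$, so $x_+^2=x_+x_-\ge0$, so $x_+\equiv0$, and so $x_+=0$ because it is effective; similarly $x_-=0$. Thus the intersection form on the $\Gamma_i$ is negative definite.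

So there is a unique rational $F=\sum f_i\Gamma_i$ with $F\cdot\Gamma_i=-1$ for all $i$. Writing $F=F_+-F_-$ in the same way, $0\le-F_-^2\le F\cdot F_-=-\sum f_i^-\le0$, so $F_-=0$; and $f_i=0$ would give $F\cdot\Gamma_i\ge0$. Hence all $f_i>0$. We also saw that the $p$ curves are independent in $NS\otimes\mathbb Q$, so for a given $G$ there are only finitely many such curves.

**Step 2 (a boundary divisor with ample restriction to itself).** We correct $D$ along the boundary curves on which it has degree $0$. Apply Step 1 to $G=D$ and the $D_j$ with $D\cdot D_j=0$; clearing denominators gives an integral $F\ge0$. For $N_1\gg0$, $D'=N_1D-F$ is effective with $\mathrm{Supp}\,D'=\mathrm{Supp}\,D$, and $D'\cdot D_j>0$ for all $j$ (if $D\cdot D_j=0$ because $F\cdot D_j<0$, otherwise because $N_1$ is large). So $D'$ is nef, $D'^2>0$, and $\mathcal O_{D'}(D')$ is ample.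

**Step 3 (semi-ampleness and the contracted curves).** We show that a multiple of $D'$ defines a morphism, and find what it contracts. From
$$0\to\mathcal O((m-1)D')\to\mathcal O(mD')\to\mathcal O_{D'}(mD')\to0$$
and $H^1(\mathcal O_{D'}(mD'))=0$ for $m\gg0$, the numbers $h^1(\mathcal O(mD'))$ are eventually non-increasing, hence eventually constant. So for $m\gg0$ the map $H^0(\mathcal O(mD'))\to H^0(\mathcal O_{D'}(mD'))$ is onto, and $\mathcal O_{D'}(mD')$ is globally generated. Thus $|mD'|$ has no base point on $D'$, and none elsewhere, because of the section that cuts out $mD'$.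

Let $\Phi:\overline X\to\overline Y$ be the Stein factorization of the morphism it defines; $mD'$ is the pullback of an ample divisor on $\overline Y$. As $D'^2>0$, $\Phi$ is birational. It contracts exactly the curves $C$ with $D'\cdot C=0$: finitely many, $C_1,\dots,C_p$, by Step 1. None is a component of $D'$, so they are disjoint from $D'$ and lie in $X$. By Step 1 with $G=D'$ there is an integral $R=\sum r_iC_i$, $r_i>0$, with $R\cdot C_i<0$ for all $i$. So $\mathcal O(-R)$ is ample on the fibres of $\Phi$, hence $\Phi$-ample (EGA III 4.7.1), and $ND'-R$ is ample for suitable $N\gg0$.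

**Step 4 (cells attached to a tube around the contracted curves).** We apply Lemma 5(1). Let $C=\bigcup C_i$. If $C=\emptyset$, take $R=0$ with the trivial metric on $\mathcal O$, $W=\overline X$, and $N_c=\emptyset$ below. Let $\sigma:W\to\overline X$ be a sequence of point blow-ups over $C$, an isomorphism off $C$, with $\mathrm{Supp}\,\sigma^*R$ snc. Lemma 5 applies to $\sigma^*(ND')$ and $\sigma^*R$, which are disjoint, with the pulled-back positive metric on $\sigma^*\mathcal O(ND'-R)$ and $U=X\setminus C$: over $U$ the map $\sigma$ is an isomorphism, so the curvature is positive there. Choose the metric on $\mathcal O(\sigma^*R)$ pulled back as well, so $\alpha$ and $\beta$ are functions on $\overline X\setminus D$ and $\overline X\setminus C$.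

For $c\gg0$ let $X_c=\{\alpha\le c\}\subset X$ and $N_c=\{\beta\ge c\}\cup C$, which is compact and disjoint from $D\cup\{\alpha\ge c\}$. Flowing along $-v_0/(v_0\alpha)$ where $\alpha\ge c$, away from $C$, as in Step 6 of Section 8, shows $X\simeq X_c$. We have $X_c=U_c\cup N_c$ and $U_c\cap N_c=L_c$. The deformation retractions in Lemma 5(1) fix $L_c$ pointwise and the discs avoid $L_c$, so they glue with the identity of $N_c$. Up to homotopy, $X_c$ is obtained from $N_c$ by successively attaching finitely many cells of dimension $\le2$. If $C=\emptyset$ we are done.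

**Step 5 (the tube is equivalent to $C$).** It remains to show $C\simeq N_c$ for suitable large $c$. For $c'\ge c\gg0$, $N_{c'}$ is a strong deformation retract of $N_c$, by the flow along $v_0/(v_0\beta)$ from Step 6 of Section 8, which moves nothing near $C$. By triangulability of $(\overline X,C)$, $C$ has arbitrarily small open neighborhoods $V$ that strongly deformation retract to $C$; for two such, $V_2\subset V_1$ is an equivalence. Choose $N_{c_1}\supset V_1\supset N_{c_2}\supset V_2$ with $c_1$ as large as needed; this is possible since the $N_c$ are compact neighborhoods of $C$ that shrink to $C$. In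
$$V_2\to N_{c_2}\to V_1\to N_{c_1}$$
the composites $V_2\to V_1$ and $N_{c_2}\to N_{c_1}$ are equivalences, so by the 2-out-of-6 property $V_1\to N_{c_1}$ is one, and $C\simeq N_{c_1}$. Take $c=c_1$. As $C$ is a finite complex of dimension $2$, and attaching maps may be made cellular, $X\simeq X_c$ is homotopy equivalent to a finite complex of dimension $\le2$. $\square$

## 12. The equivalences of Theorem 1

**(a)⇒(c).** This step passes from $\mathbb Z[G]$ to $\mathbb Q$. Let $C^*$ be the cochain complex of a finite model of $X$ with coefficients $\mathbb Z[G]$: finitely generated free $\mathbb Z[G]$-modules in degrees $0,\dots,N$, with $H^i(C^*)=0$ for $i>n$. So $C^n\to C^{n+1}\to\dots\to C^N\to0$ is exact in degrees $>n$. The surjection $C^{N-1}\to C^N$ splits, so its kernel is projective; $C^{N-2}$ maps onto this kernel, and that surjection splits; and so on down to degree $n+1$. Hence exactness in degrees $>n$ persists after $\otimes_{\mathbb Z[G]}\mathbb Q$. As $C^*\otimes_{\mathbb Z[G]}\mathbb Q$ computes $H^*(X,\mathbb Q)$, (c) follows.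

**(c)⇒(d).** This step turns topology into geometry. By Proposition 3, $H^{2\dim S-\mathrm{rk}(S)}(X,\mathbb C)\ne0$ for every $S$, so $2\dim S-\mathrm{rk}(S)\le n$.

**(d)⇒(b), semi-smallness.** This step bounds the fibres. Let $f=\mathrm{alb}$ and suppose $Y_k=\{y:\dim f^{-1}(y)\ge k\}$ (closed, as $f$ is proper) has a component $Y'$ of dimension $e>n-2k$. A general point of $Y'$ lies outside the closed images of those components of $f^{-1}(Y')$ that do not dominate $Y'$. Its fibre has dimension $\ge k$, so some component $S$ of $f^{-1}(Y')$ dominates $Y'$ with general fibre dimension $\ge k$, and $\dim S\ge e+k$. The forms $f^*\omega_i|_S$ are generically pulled back from $Y'_{reg}$, so $\mathrm{rk}(S)\le e$. Then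
$$2\dim S-\mathrm{rk}(S)\ge2(e+k)-e=e+2k>n,$$
contradicting (d).

**(d)⇒(b), homotopy type.** This step produces the CW complex. By (d), $q(f)\le n$, so by Proposition 6 $H^i(X,\mathcal L)=0$ for $i>n$ and every local system $\mathcal L$.

* If $n\ge3$, Proposition 7 with $m=n$ gives a finite complex of dimension $\le n$.
* If $n=2$, use Proposition 8.
* If $n=1$, then $H^2(X,\mathbb Q)=0$, so $X$ is a non-compact smooth curve, homotopy equivalent to a finite graph.
* If $n=0$, $X$ is a point.

If $n\ge1$ and the complex has dimension $<n$, wedge it with a disc $D^n$. So $X$ is homotopy equivalent to a finite CW complex of dimension exactly $n$, and (b) holds.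

**(b)⇒(a), and the end.** The implication (b)⇒(a) is known result (i). The implications (b)⇒(e)⇒(c) are immediate, and (c)⇒(d)⇒(b) was shown. Hence (a)–(e) are equivalent. In particular, $X$ is an abelian duality space of dimension $n$ if and only if $\mathrm{alb}$ is semi-small and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$, which is the conjecture. $\blacksquare$
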